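# Conflict-free coloring of closed neighborhoods: how the number of colors depends on the minimum degree

## Closed neighborhoods, conflict-free colorings, and the function $f_{CN}$

All graphs are simple, finite and undirected. For a vertex $v$ of a graph $G$, $N_G(v)$ is the set of neighbors of $v$, and the **closed neighborhood** is $N_G[v]=N_G(v)\cup\{v\}$. For instance, in the path with vertices $x,y,z$ in this order, $N[x]=\{x,y\}$ and $N[y]=\{x,y,z\}$.

**Definition (CFCN coloring).** A *conflict-free closed neighborhood coloring* of $G$ is an assignment of colors to the vertices such that for every vertex $v$ some color appears exactly once in $N_G[v]$. The *CFCN chromatic number* $\chi_{CN}(G)$ is the smallest number of colors in such a coloring.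

The coloring need not be proper. It only has to give every vertex $v$ one color that occurs at a single vertex of $N_G[v]$, and that vertex may be $v$ or a neighbor of $v$.

*Example: complete graphs.* In $K_n$ with $n\ge 2$, every closed neighborhood is the whole vertex set. Color one vertex red and the others blue: red appears exactly once in every closed neighborhood. One color is not enough, since it appears $n\ge2$ times. So $\chi_{CN}(K_n)=2$, although the ordinary chromatic number is $n$. The same argument shows that every graph with at least one edge needs at least two colors.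

*Example: a graph that needs three colors.* Take a triangle and attach two pendant leaves to each of its vertices. Suppose two colors suffice. For a leaf $\ell$ attached to $x$ we have $N[\ell]=\{\ell,x\}$, so $\ell$ and $x$ have different colors. Two triangle vertices $x,y$ share a color, say red. Then $N[x]$ contains the two red vertices $x,y$ and two blue leaves, so no color appears exactly once in it, a contradiction. Three colors do suffice: color the triangle with $1,2,3$ and give each leaf any of these colors different from that of its neighbor. Then the color of a triangle vertex $x$ appears only at $x$ inside $N[x]$, and each leaf sees two different colors.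

*A crude bound.* In a proper coloring the color of $v$ appears exactly once in $N_G[v]$. Hence $\chi_{CN}(G)\le\chi(G)\le\Delta+1$ if $G$ has maximum degree $\Delta$.

**Definition (the function $f_{CN}$).** For integers $0\le\delta\le\Delta$ let
$$f_{CN}(\delta)=\max\{\chi_{CN}(G): G\text{ has maximum degree }\Delta\text{ and minimum degree equal to }\delta\}.$$
This is viewed as a function of $\Delta$, and asymptotic notation refers to $\Delta\to\infty$. For a non-integer real $x$, $f_{CN}(x)$ means $f_{CN}(\lfloor x\rfloor)$.

The maximum exists: the disjoint union of $K_{\Delta+1}$ and $K_{\delta+1}$ belongs to the family, and all values are at most $\Delta+1$.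

*Example: $\Delta\le2$.* If $\Delta=1$, the graph is a disjoint union of edges and possibly isolated vertices, and two colors are needed and suffice. If $\Delta=2$, every component is a path or a cycle. Color a path alternately. Then an end vertex of a path on at least two vertices sees both colors once, and an inner vertex sees its own color once. On an even cycle color alternately. On an odd cycle color alternately except for one pair of adjacent vertices of equal color. No three consecutive vertices then have the same color, so every closed neighborhood splits as $2+1$ between the two colors and one color appears once. So for $\Delta=2$ we get $f_{CN}(0)=f_{CN}(1)=f_{CN}(2)=2$. The triangle with leaves above shows $f_{CN}(1)\ge3$ when $\Delta=4$.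

**Monotonicity.** If $\delta'<\delta$, then $f_{CN}(\delta')\ge f_{CN}(\delta)$. Indeed, take $G$ attaining $f_{CN}(\delta)$ and add a disjoint copy of $K_{\delta'+1}$. The maximum degree is still $\Delta$, the minimum degree is now $\delta'$, and $\chi_{CN}$ does not decrease, because a CFCN coloring of a disjoint union restricts to one of each part.

## Chernoff bounds and the Local Lemma

Two textbook facts will be used.

**Chernoff bounds.** Let $X$ be a sum of independent Bernoulli variables with mean $\mu$. Then
$$\Pr[X\le\mu/2]\le e^{-\mu/8},\qquad \Pr[X\ge2\mu_H]\le e^{-\mu_H/3}\ \text{ for any }\mu_H\ge\mu. \tag{1}$$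

**Symmetric Lovász Local Lemma.** If each of finitely many bad events has probability at most $p$, each is mutually independent of all but at most $d$ of the others, and $ep(d+1)\le1$, then with positive probability none of them occurs.

We shall use the Local Lemma only in the following form.

**Lemma 1.** Let $G$ have maximum degree $\Delta\ge4$. Suppose that independent random choices are made at the vertices of $G$, and that for each $v$ there is an event $B_v$ determined by the choices at the vertices of $N_G[v]$, with $\Pr[B_v]\le3\Delta^{-4}$. Then with positive probability no $B_v$ occurs.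

*Proof.* If $u$ is at distance more than $2$ from $v$, then $N_G[u]\cap N_G[v]=\emptyset$. So $B_v$ is mutually independent of the family of all $B_u$ with $u$ at distance more than $2$. At most $\Delta+\Delta(\Delta-1)=\Delta^2$ vertices $u\ne v$ remain. The condition holds because $3e\Delta^{-4}(\Delta^2+1)$ decreases in $\Delta$ and at $\Delta=4$ equals $51e/256<1$. $\blacksquare$

## Between $\ln\Delta$ and $\ln^2\Delta$: minimum degree $c\Delta/\ln^{\epsilon}\Delta$

The following is known.

- (a) For every constant $c$ with $0<c\le1$, $f_{CN}(c\Delta)=\Theta(\ln\Delta)$ (Dębski and Przybyło).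
- (b) For every graph $G$ of maximum degree $\Delta$, $\chi_{CN}(G)=O(\ln^2\Delta)$ (Bhyravarapu, Kalyanasundaram and Mathew).
- (c) For every positive constant $c$ and every constant $\epsilon$ with $0\le\epsilon\le1$, $f_{CN}(c\Delta/\ln^\epsilon\Delta)=O(\ln^{1+\epsilon}\Delta)$.
- (d) For every positive constant $c$ and every constant $\epsilon$ with $0<\epsilon<0.003$, $f_{CN}(c\Delta^{1-\epsilon})=\Omega(\ln^2\Delta)$.

So with minimum degree linear in $\Delta$ the answer is $\ln\Delta$, and with minimum degree $\Delta^{1-\epsilon}$ it is $\ln^2\Delta$. Statement (c) interpolates: as $\epsilon$ runs from $0$ to $1$, its bound runs from $\ln\Delta$ to $\ln^2\Delta$. The question is whether (c) is sharp. It comes from Sriram Bhyravarapu, Shiwali Gupta, Subrahmanyam Kalyanasundaram and Rogers Mathew, "Extremal Results on Conflict-free Coloring", arXiv:2305.02570 (2023):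

*Is it true that for every fixed $c>0$ and every fixed $\epsilon\in(0,1]$ we have $f_{CN}(c\Delta/\ln^\epsilon\Delta)=\Omega(\ln^{1+\epsilon}\Delta)$, where the implied constant may depend on $c$ and $\epsilon$?*

(For $\epsilon>0$ the number $c\Delta/\ln^\epsilon\Delta$ is at most $\Delta$ once $\Delta$ is large. The case $\epsilon=0$ is settled by (a).)

The answer is no, for every $c$ and every $\epsilon$. The true order is $\ln\Delta\,\ln\ln\Delta$. We first prove an upper bound that answers the question, and then determine the order of $f_{CN}(\delta)$ for all $\delta$. Write $\delta^+=\max(\delta,1)$. Constants are absolute unless stated otherwise.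

## One random palette and the factor $\Delta/\delta$

Why should random colors help? If a few vertices of $N_G[v]$ receive random colors from a large enough palette, it is very unlikely that every color used is used at least twice. The next lemma makes this quantitative.

**Lemma 2.** Let $x\ge2$ and $q\ge e^3x/2$ be integers. Give each of $x$ objects an independent uniformly random color out of $q$. The probability that no color appears exactly once is at most $e^{-x}$.

*Proof.* If no color appears exactly once, each color that appears does so at least twice. So at most $h=\lfloor x/2\rfloor$ colors are used, and since $1\le h\le q$ they lie in some set of exactly $h$ colors. A union bound over such sets gives probability at most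
$$\binom qh\Bigl(\frac hq\Bigr)^x\le\Bigl(\frac{eq}h\Bigr)^h\Bigl(\frac hq\Bigr)^x=e^h\Bigl(\frac hq\Bigr)^{x-h}.$$
Here $e^h\le e^{x/2}$. Moreover $h/q\le1$ and $x-h\ge x/2$, so $(h/q)^{x-h}\le(h/q)^{x/2}\le(x/2q)^{x/2}$. Altogether the probability is at most $(ex/2q)^{x/2}\le(e^{-2})^{x/2}=e^{-x}$. $\blacksquare$

**What one palette gives.** Let $G$ have maximum degree $\Delta\ge4$ and minimum degree $\delta\ge128\ln\Delta$. Write $L=\ln\Delta$ and $R=(\Delta+1)/(\delta+1)$. Put $p=32L/(\delta+1)\le1$ and $q=\lceil32e^3LR\rceil$. Independently, each vertex becomes *typed* with probability $p$ and then takes a uniform color from a palette of size $q$; an untyped vertex takes an extra color $0$. Let $B_v$ be the event that no palette color appears exactly once in $N_G[v]$. The number $X$ of typed vertices in $N_G[v]$ has mean $\mu\in[32L,32LR]$. By (1),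
$$\Pr[X<16L]\le e^{-\mu/8}\le\Delta^{-4},\qquad \Pr[X>64LR]\le e^{-32LR/3}\le\Delta^{-4}.$$
If the number $x$ of typed vertices in $N_G[v]$ satisfies $16L\le x\le64LR$, then $x\ge16\ln4>2$ and $q\ge e^3x/2$. Lemma 2 then bounds the conditional probability of $B_v$ by $e^{-x}\le\Delta^{-16}$. So $\Pr[B_v]\le3\Delta^{-4}$, and by Lemma 1 some outcome is a CFCN coloring. It uses $q+1=O(\ln\Delta\cdot\Delta/\delta)$ colors. For $\delta=\lfloor c\Delta/\ln^\epsilon\Delta\rfloor$ this is $O(\ln^{1+\epsilon}\Delta)$, the bound in (c).

**Where one palette stops.** Can better values of $p$ and $q$ do substantially better? No, as the two ends of the degree range show.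

*A vertex of degree $\delta$ forces $p$ up.* If no vertex of $N_G[v]$ is typed, then $B_v$ occurs. So for a vertex $v$ of degree $\delta$, the Local Lemma condition with $d=\Delta^2$ requires $(1-p)^{\delta+1}\le\frac1{e(\Delta^2+1)}<\Delta^{-2}$. If $p\le\frac12$, then $1-p\ge e^{-2p}$, so $2p(\delta+1)>2L$. If $p>\frac12$, then $p>L/(\delta+1)$ anyway, since $\delta\ge128L$. In both cases
$$\lambda:=\Delta p>\lambda_0:=\frac{\Delta L}{\delta+1}.$$

*A vertex of degree $\Delta$ then forces $q$ up.* For such a vertex, the expected number of palette colors that appear exactly once in its closed neighborhood is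
$$q\cdot(\Delta+1)\frac pq\Bigl(1-\frac pq\Bigr)^{\Delta}\le2\lambda e^{-\lambda/q}.$$
Suppose $\lambda_0\ge e$ and $q\le\lambda_0/(2\ln\lambda_0)$. Then $q\le\lambda_0<\lambda$, and since $y\mapsto ye^{-y/q}$ is decreasing for $y\ge q$, the right side is at most $2\lambda_0e^{-2\ln\lambda_0}=2/\lambda_0$. If $\lambda_0$ is large, this vertex almost surely sees no palette color exactly once. So the argument needs $q>\lambda_0/(2\ln\lambda_0)$. For $\delta=\lfloor c\Delta/\ln^\epsilon\Delta\rfloor$ this is of order $\ln^{1+\epsilon}\Delta/\ln\ln\Delta$.

The obstacle is precise: one density $p$ must serve all degrees from $\delta$ to $\Delta$. A density that shows enough typed vertices to a vertex of degree $\delta$ shows about $\Delta/\delta$ times too many to a vertex of degree $\Delta$, and the palette must be large enough to absorb them.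

## One palette for each dyadic degree class

Nothing forces different vertices to find their unique color in the same palette. Suppose all degrees were $\Delta$ or $\delta$. We could then use two palettes of size $O(\ln\Delta)$, one spread with density about $\ln\Delta/\Delta$ and one with density about $\ln\Delta/\delta$, and ask each vertex to look only at the palette tuned to its degree. It does not matter that the second palette is much too dense for vertices of degree $\Delta$, because they do not use it. For general degrees, a palette tuned to degree $d$ also serves all degrees within a factor $2$ of $d$, so about $\log_2(\Delta/\delta)$ palettes suffice. The number of colors is governed by the *logarithm* of $\Delta/\delta$ rather than by $\Delta/\delta$.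

**Theorem 3 (upper bound).** If $\Delta\ge4$ and $128\ln\Delta\le\delta\le\Delta$, then
$$f_{CN}(\delta)\le\bigl(1+\log_2(\Delta/\delta)\bigr)\bigl(64e^3\ln\Delta+1\bigr)+1.$$

*Proof.* Let $G$ have maximum degree $\Delta$ and minimum degree $\delta$. Put $L=\ln\Delta$ and $D=\Delta+1$.

**Step 1: degree classes.** The purpose is to sort vertices by degree up to a factor $2$. Let $M=\lfloor\log_2\frac{\Delta+1}{\delta+1}\rfloor$. Since $\delta\le\Delta$, we have $\frac{\Delta+1}{\delta+1}\le\frac\Delta\delta$, so $M\le\log_2(\Delta/\delta)$. For $0\le i\le M$ let
$$A_i=\{v:\ D2^{-i-1}<|N_G[v]|\le D2^{-i}\}.$$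
These sets are disjoint. They cover $V(G)$, because $|N_G[v]|\le D$ and, by the choice of $M$, $D2^{-M-1}<\delta+1\le|N_G[v]|$. (For illustration of the classes only: if $\Delta+1=16$ and $\delta+1=3$, then $M=2$, and $A_0,A_1,A_2$ contain the vertices with $|N_G[v]|$ in $(8,16]$, $(4,8]$, $(2,4]$.)

**Step 2: densities.** The purpose is to give each class its own density and to check that the densities fit together. Let $p_i=64L2^i/D$. A vertex will get type $i$ with probability $p_i$, so we need $\sum p_i\le1$. The sum is geometric and dominated by its last term:
$$\sum_{i=0}^Mp_i\le\frac{64L\cdot2^{M+1}}D=\frac{128L\cdot2^M}{D}\le\frac{128L}{\delta+1}\le1.$$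
This is where the hypothesis $\delta\ge128\ln\Delta$ is used.

**Step 3: the random coloring.** The purpose is to define the coloring and count its colors. Let $P_0,\dots,P_M$ be disjoint palettes of size $q=\lceil64e^3L\rceil$, and let $0$ be an extra color. Independently, each vertex receives type $i$ with probability $p_i$ for $i=0,\dots,M$, and no type otherwise. A vertex of type $i$ takes a uniformly random color of $P_i$; an untyped vertex takes color $0$. The number of available colors is
$$(M+1)q+1\le\bigl(1+\log_2(\Delta/\delta)\bigr)(64e^3L+1)+1.$$

**Step 4: a bad event for each vertex.** The purpose is to show that each vertex is very likely to be satisfied by its own palette. For $v\in A_i$ let $B_v$ be the event that no color of $P_i$ appears exactly once in $N_G[v]$. If no $B_v$ occurs, the coloring is CFCN.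

Let $X$ be the number of type-$i$ vertices in $N_G[v]$. It is binomial with mean $\mu=|N_G[v]|\,p_i\in(32L,64L]$, by the definition of $A_i$. By (1), using $16L<\mu/2$ for the first bound and $\mu_H=64L$ for the second,
$$\Pr[X<16L]\le e^{-\mu/8}\le\Delta^{-4},\qquad\Pr[X>128L]\le e^{-64L/3}\le\Delta^{-4}.$$
Now condition on the set of type-$i$ vertices in $N_G[v]$, of size $x\in[16L,128L]$. Their colors are independent and uniform in $P_i$, and no other vertex has a color of $P_i$. Here $x\ge16\ln4>2$ and $e^3x/2\le64e^3L\le q$. By Lemma 2 the conditional probability of $B_v$ is at most $e^{-x}\le\Delta^{-16}$. Thus $\Pr[B_v]\le2\Delta^{-4}+\Delta^{-16}\le3\Delta^{-4}$.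

**Step 5: all vertices at once.** The purpose is to avoid all bad events simultaneously. The event $B_v$ is determined by the choices at the vertices of $N_G[v]$, so Lemma 1 applies: with positive probability no $B_v$ occurs. $\blacksquare$

**Corollary 4 (answer to the question).** For all fixed $c,\epsilon>0$,
$$f_{CN}(c\Delta/\ln^\epsilon\Delta)=O(\ln\Delta\cdot\ln\ln\Delta)=o(\ln^{1+\epsilon}\Delta).$$
Hence the proposed bound $\Omega(\ln^{1+\epsilon}\Delta)$ is false for every $c>0$ and every $\epsilon\in(0,1]$.

*Proof.* Let $\delta=\lfloor c\Delta/\ln^\epsilon\Delta\rfloor$. For large $\Delta$ we have $128\ln\Delta\le\delta\le\Delta$. Also $c\Delta/\ln^\epsilon\Delta\ge2$, so rounding down loses at most a factor $2$ and $\Delta/\delta\le(2/c)\ln^\epsilon\Delta$. Theorem 3 gives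
$$f_{CN}(\delta)\le\bigl(1+\log_2(2/c)+\epsilon\log_2\ln\Delta\bigr)(64e^3\ln\Delta+1)+1=O(\ln\Delta\,\ln\ln\Delta).$$
Dividing by $\ln^{1+\epsilon}\Delta$ leaves $O(\ln\ln\Delta/\ln^\epsilon\Delta)\to0$. $\blacksquare$

## The order $\ln\Delta\,(1+\ln(\Delta/\delta^+))$ for every minimum degree

The upper bound has the right order for every minimum degree.

**Theorem 5 (exact order for all minimum degrees).** There are absolute constants $0<\alpha<\beta$ and $\Delta_0$ such that for all $\Delta\ge\Delta_0$ and all $0\le\delta\le\Delta$,
$$\alpha\ln\Delta\,\bigl(1+\ln(\Delta/\delta^+)\bigr)\le f_{CN}(\delta)\le\beta\ln\Delta\,\bigl(1+\ln(\Delta/\delta^+)\bigr).$$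
In particular $f_{CN}(c\Delta/\ln^\epsilon\Delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$ for all fixed $c,\epsilon>0$. Along any choice $\delta=\delta(\Delta)$, $f_{CN}(\delta)=\Theta(\ln\Delta)$ iff $\Delta/\delta^+=O(1)$, and $f_{CN}(\delta)=\Theta(\ln^2\Delta)$ iff $\delta^+\le\Delta^{1-\Omega(1)}$ for large $\Delta$.

Corollary 4 needed none of the known results. Theorem 5 uses (a) with $c=1$, (b), and monotonicity.

*Proof of the upper bound.* Let $\Delta$ be large. If $\delta\ge\Delta^{1/2}$, then $\delta\ge128\ln\Delta$, and Theorem 3 gives $O(\ln\Delta(1+\ln(\Delta/\delta)))$. If $\delta<\Delta^{1/2}$, then $\delta^+\le\Delta^{1/2}$, so $\ln(\Delta/\delta^+)\ge\frac12\ln\Delta$, and (b) gives $f_{CN}(\delta)=O(\ln^2\Delta)=O(\ln\Delta\,\ln(\Delta/\delta^+))$. $\blacksquare$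

For the lower bound, the main step is the following.

**Proposition 6.** For all sufficiently large $\Delta$ and all integers $\delta$ with $\Delta^{9/10}\le\delta\le\Delta/225$,
$$f_{CN}(\delta)\ge\tfrac1{192}\ln\Delta\cdot\log_2(\Delta/\delta).$$

We prove it in the next section by building a random graph with about $\log_2(\Delta/\delta)$ degree scales, and then complete the proof of Theorem 5.

## A random graph with vertex weights $2^{-i}$

**Why each color should serve only a few scales.** Suppose a vertex at scale $i$ is joined to the vertices of a color class independently, with expected number $\Lambda_i$ of neighbors in the class. The probability of exactly one neighbor is then at most about $\Lambda_ie^{-\Lambda_i}$. Suppose further that $\Lambda_i$ halves whenever $i$ grows by one. Then $\Lambda_ie^{-\Lambda_i}$ is non-negligible for a bounded number of scales only: for small $i$ the vertices see the color many times, for large $i$ not at all. So $s$ colors offer each of $m+1$ scales, on average, only $O(s/(m+1))$ units of help. If $s$ is a small multiple of $(m+1)\ln N$, at some scale a vertex is missed by all colors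 with probability at least $N^{-1/4}$.

**Where the direct union bound stops.** One would like to fix a coloring $\varphi:V\to[s]$, show that it fails except with tiny probability, and sum over all $\varphi$. But there are $s^{|V|}$ colorings with $|V|\ge N$. A scale of $N$ vertices, each failing with probability about $N^{-1/4}$, gives by Chernoff an exceptional probability of about $e^{-N^{3/4}/16}$. The product $s^{|V|}e^{-N^{3/4}/16}$ tends to infinity. The way out is to split the colors into *heavy* ones, which almost every vertex sees at least twice whatever the class looks like, and *light* ones, which occupy so few vertices that there are few ways to choose them. Only the light colors need the union bound.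

*Proof of Proposition 6.*

**Step 1: the construction.** The purpose is to fix the parameters and the random graph. Put
$$N=\lfloor\Delta/2\rfloor,\qquad\mathcal L=\ln N,\qquad m=\Bigl\lfloor\log_2\frac\Delta{15\delta}\Bigr\rfloor.$$
Since $\Delta/\delta\ge225$, we have $\frac\Delta{15\delta}\ge15$ and $m\ge3$. Since $\Delta/\delta\le\Delta^{1/10}$ and $N\ge0.4\Delta$ for large $\Delta$, we have $2^m\le\Delta^{1/10}\le N^{1/8}$ for large $\Delta$.

Let $a_i=2^{-i}$. Let $V=V_0\cup\dots\cup V_m$ be a disjoint union with $|V_i|=N$, and $n=|V|=(m+1)N$. For $u\in V_i$ write $a(u)=a_i$. Let $H$ be the random graph on $V$ in which distinct $u,v$ are adjacent with probability $\frac12a(u)a(v)\le\frac12$, independently for all pairs. For $S\subseteq V$ let $W(S)=\sum_{u\in S}a(u)$ be its *weight*. Finally set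
$$w=16\cdot2^m\mathcal L,\qquad t=\lfloor2^{m+1}w\rfloor=\lfloor32\cdot4^m\mathcal L\rfloor,\qquad s=\Bigl\lfloor\frac{(m+1)\mathcal L}{48}\Bigr\rfloor.$$
From $2^m\le N^{1/8}$ we get $m+1=O(\ln N)$, $s=O(\ln^2N)$ and $t=O(N^{1/4}\ln N)$. "Whp" means with probability tending to $1$ as $\Delta\to\infty$, uniformly in $\delta$. All bounds below depend on $\delta$ only through $m$, and hold uniformly for $2^m\le N^{1/8}$.

*Example.* To see the shape of $H$, take $m=1$ for the moment. The edge probabilities are $\frac12$ inside $V_0$, $\frac14$ between $V_0$ and $V_1$, and $\frac18$ inside $V_1$. The expected degrees are about $\frac34N$ in $V_0$ and $\frac38N$ in $V_1$: one more layer halves the degree. A set of $k$ vertices of $V_0$ has weight $k$, and $k$ vertices of $V_1$ have weight $k/2$.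

**Step 2: degrees (A).** The purpose is to check that $H$ has degrees in $[\delta,\Delta]$. *Claim (A): whp all degrees of $H$ lie between $\delta$ and $\Delta$.*

For $v\in V_i$ the expected degree is
$$\mu=\frac{a_i}2\Bigl(N\sum_ja_j-a_i\Bigr).$$
Since $1\le\sum_ja_j<2$, this is at most $N$, and for large $N$ it is at least $\frac{a_i}2(N-1)\ge2^{-m}N/3\ge N^{7/8}/3$. By (1), a given degree is at least $2N$ with probability at most $e^{-N/3}$, and at most $\mu/2$ with probability at most $e^{-N^{7/8}/24}$. There are $n=O(N\ln N)$ vertices, so a union bound shows that whp all degrees are at most $2N\le\Delta$ and at least $2^{-m}N/6$. Since $N\ge0.4\Delta$ and $2^{-m}\ge15\delta/\Delta$,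
$$\frac{2^{-m}N}6\ge\frac16\cdot\frac{15\delta}\Delta\cdot0.4\Delta=\delta.$$

**Step 3: heavy sets (B).** The purpose is to show that a color class of large weight is useless for almost all vertices, because they see it at least twice. For $S\subseteq V$ let
$$E(S)=\{v\in V:|N_H(v)\cap S|\le1\}.$$
For example, $E(\{u\})=V$, and $E(\{u,u'\})$ is the set of vertices that are not common neighbors of $u$ and $u'$. If $S'\subseteq S$, then $E(S)\subseteq E(S')$. *Claim (B): whp $|E(S)|\le2t$ for every $S$ with $W(S)\ge w$.*

*Reduction to small sets.* Given $S$ with $W(S)\ge w$, let $S'\subseteq S$ be inclusion-minimal with $W(S')\ge w$. Removing any element brings the weight below $w$, and weights of vertices are at most $1$, so $W(S')\le w+1$. Weights of vertices are at least $2^{-m}$, so $|S'|\le2^m(w+1)\le2^{m+1}w$. As $|S'|$ is an integer, $|S'|\le t$. Also $E(S)\subseteq E(S')$.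

*One vertex.* Fix such a set $S'$ and a vertex $v\in V_i\setminus S'$. The edge probabilities are $q_u=\frac12a_ia(u)\le\frac12$ for $u\in S'$. Put $\Lambda=\sum_{u\in S'}q_u=\frac12a_iW(S')\ge\frac12\cdot2^{-m}w=8\mathcal L$. Adding the probabilities of no neighbor and of exactly one neighbor in $S'$,
$$\Pr[v\in E(S')]=\prod_u(1-q_u)\Bigl(1+\sum_u\frac{q_u}{1-q_u}\Bigr)\le e^{-\Lambda}(1+2\Lambda)\le4e^{-\Lambda/2}\le4N^{-4}.$$
The middle inequalities use $1-q_u\ge\frac12$ and $1+2\Lambda\le4+2\Lambda\le4e^{\Lambda/2}$.

*Union bound.* For distinct $v\notin S'$ the events $v\in E(S')$ are independent, since they depend on disjoint sets of pairs. There are at most $n^t$ choices of $S'$ (nonempty, at most $t$ elements) and at most $n^t$ choices of a set $R\subseteq V\setminus S'$ with $|R|=t$. So the probability that $R\subseteq E(S')$ for some such $S'$ and $R$ is at most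
$$n^{2t}(4N^{-4})^t=\bigl(4(m+1)^2N^{-2}\bigr)^t\to0.$$
Hence whp $|E(S')\setminus S'|<t$ for all these $S'$, and then $|E(S)|\le|E(S')|\le t+|S'|\le2t$.

**Step 4: light partial colorings (C).** The purpose is to show that colors of small weight leave many vertices of some layer unserved.

**Definition (light, failing).** A map $g:L\to[s]$ with $L\subseteq V$ is *light* if $W(g^{-1}(k))<w$ for every $k\in[s]$. A vertex $v\in V\setminus L$ is *$g$-failing* if $|N_H(v)\cap g^{-1}(k)|\ne1$ for all $k\in[s]$.

For example, the empty map is light and every vertex is failing for it. If $L=\{u\}$, then $g$ is light because $a(u)\le1<w$, and $v\ne u$ is $g$-failing iff it is not adjacent to $u$.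

If $g$ is light, then $|g^{-1}(k)|\le2^mw$ for each $k$, so
$$|L|\le\ell:=s2^mw=16s4^m\mathcal L=O(N^{1/4}\ln^3N). \tag{2}$$

*Claim (C): whp, for every light $g$ there is an $i$ such that at least $N^{3/4}/4$ vertices of $V_i\setminus L$ are $g$-failing.*

Fix a light $g$. Write $W_k=W(g^{-1}(k))$ and $\Lambda_i^k=\frac12\,2^{-i}W_k$. For $v\in V_i\setminus L$ let $\pi_k$ be the probability that $v$ has exactly one neighbor in $g^{-1}(k)$. The edge probabilities $q_u=\frac12a_ia(u)\le\frac12$, $u\in g^{-1}(k)$, sum to $\Lambda_i^k$.

*First bound: $\pi_k\le\frac12$.* We argue by induction on the number of elements of the set. For the empty set the probability is $0$. For the induction step, single out an element $u$ and let $X'$ count the neighbors of $v$ among the other elements. Using $\Pr[X'=0]\le1-\Pr[X'=1]$ and then $1-2q_u\ge0$ with the induction hypothesis,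
$$\pi_k=(1-q_u)\Pr[X'=1]+q_u\Pr[X'=0]\le q_u+(1-2q_u)\Pr[X'=1]\le q_u+\frac{1-2q_u}2=\frac12.$$

*Second bound: $\pi_k\le2\Lambda_i^ke^{-\Lambda_i^k}$.* Here we use $q_u\le\frac12$ and $e^{1/2}<2$:
$$\pi_k=\sum_uq_u\prod_{u'\ne u}(1-q_{u'})\le\sum_uq_ue^{-(\Lambda_i^k-q_u)}\le\sum_uq_ue^{-\Lambda_i^k+1/2}\le2\Lambda_i^ke^{-\Lambda_i^k}.$$

*Probability of failing.* The sets $g^{-1}(k)$ are disjoint, so for fixed $v$ the events for different $k$ are independent. The function $4^{-x}$ is convex and agrees with $1-x$ at $x=0$ and at $x=\frac12$, so $1-x\ge4^{-x}$ on $[0,\frac12]$. By the first bound we may apply this with $x=\pi_k$, and by the second bound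
$$\Pr[v\text{ is }g\text{-failing}]=\prod_k(1-\pi_k)\ge4^{-\sum_k\pi_k}\ge4^{-2\sum_k\Lambda_i^ke^{-\Lambda_i^k}}. \tag{3}$$

*Each color helps boundedly many scales.* We show that for each fixed $k$
$$\sum_{i=0}^m\Lambda_i^ke^{-\Lambda_i^k}\le4. \tag{4}$$
If $W_k=0$, the sum is $0$. Otherwise the numbers $\Lambda_i^k$, $i=0,\dots,m$, form a geometric progression of ratio $\frac12$. The terms with $\Lambda_i^k<1$ sum to at most $\sum\Lambda_i^k\le2$, a geometric sum with largest term below $1$. For $y\ge1$ we use $y^2e^{-y}\le4e^{-2}$ (the maximum is at $y=2$), that is, $ye^{-y}\le4e^{-2}/y$. The reciprocals of those $\Lambda_i^k$ that are at least $1$ form a geometric progression of ratio $2$ with largest term at most $1$, so they sum to at most $2$. So the terms with $\Lambda_i^k\ge1$ sum to at most $8e^{-2}<2$. This proves (4).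

*Choosing the layer.* Summing (4) over $k\in[s]$ gives $\sum_{i=0}^m\sum_k\Lambda_i^ke^{-\Lambda_i^k}\le4s$. So some $i$, depending only on $g$ and not on the random graph, has $\sum_k\Lambda_i^ke^{-\Lambda_i^k}\le4s/(m+1)$. For this $i$ and every $v\in V_i\setminus L$, (3) gives
$$\Pr[v\text{ is }g\text{-failing}]\ge4^{-8s/(m+1)}=2^{-16s/(m+1)}\ge2^{-\mathcal L/3}=N^{-(\ln2)/3}\ge N^{-1/4},$$
since $s\le(m+1)\mathcal L/48$ and $\ln2<\frac34$.

*Concentration and union bound.* For distinct $v\in V_i\setminus L$ the events "$v$ is $g$-failing" are independent, since they depend on the disjoint sets of pairs $\{v,u\}$, $u\in L$. By (2), $|L|\le N/2$ for large $\Delta$, so the expected number of $g$-failing vertices in $V_i\setminus L$ is at least $\frac N2N^{-1/4}=N^{3/4}/2$. By (1), fewer than $N^{3/4}/4$ occur with probability at most $e^{-N^{3/4}/16}$. A light $g$ is a list of at most $\ell$ pairs $(u,g(u))$, so there are at most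
$$(ns+1)^\ell=\exp\bigl(O(N^{1/4}\ln^4N)\bigr)$$
of them. Since $\exp(O(N^{1/4}\ln^4N))\,e^{-N^{3/4}/16}\to0$, Claim (C) follows.

**Step 5: no CFCN coloring of $H$ with $s$ colors.** The purpose is to combine (B) and (C). For large $\Delta$ fix an outcome $H$ that satisfies (A), (B) and (C). Suppose $\varphi:V\to[s]$ is a CFCN coloring of $H$. Call a color $k$ *heavy* if $W(\varphi^{-1}(k))\ge w$, and *light* otherwise. Let $L$ be the set of vertices with light colors. Then $\varphi|_L$ is a light partial coloring (heavy colors have empty preimage in $L$). By (C), at least $N^{3/4}/4$ vertices outside $L$ are $\varphi|_L$-failing. By (B), the union of the sets $E(\varphi^{-1}(k))$ over heavy $k$ has at most $2ts=O(N^{1/4}\ln^3N)$ elements, which is less than $N^{3/4}/4$ for large $\Delta$. So some $\varphi|_L$-failing vertex $v\notin L$ lies in none of these sets.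

Consider $N_H[v]$. Each heavy color appears at least twice in $N_H(v)$, hence at least twice in $N_H[v]$. Each light color appears in $N_H(v)$ a number of times different from $1$; since $v\notin L$, the color $\varphi(v)$ is heavy, so adding $v$ itself does not change the count of any light color. Thus no color appears exactly once in $N_H[v]$, a contradiction. Therefore
$$\chi_{CN}(H)\ge s+1>\frac{(m+1)\mathcal L}{48}.$$

**Step 6: adjusting the degrees and the constants.** The purpose is to turn $H$ into a statement about $f_{CN}(\delta)$, since $H$ need not have maximum degree exactly $\Delta$ or minimum degree exactly $\delta$. Let $G$ be the disjoint union of $H$ and $K_{\Delta+1}$. By (A), it has maximum degree $\Delta$ and some minimum degree $\delta''\in[\delta,\Delta]$, and $\chi_{CN}(G)\ge\chi_{CN}(H)$. By monotonicity,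
$$f_{CN}(\delta)\ge f_{CN}(\delta'')\ge\frac{(m+1)\mathcal L}{48}.$$
Finally $m+1\ge\log_2\frac\Delta{15\delta}=\log_2\frac\Delta\delta-\log_215\ge\frac12\log_2\frac\Delta\delta$, because $\Delta/\delta\ge15^2$. Also $\mathcal L\ge\frac12\ln\Delta$ for large $\Delta$. The product of the constants is $\frac1{48}\cdot\frac12\cdot\frac12=\frac1{192}$. $\blacksquare$

## The lower bound of Theorem 5 in all ranges of $\delta$

Let $\Delta$ be large. The three ranges below cover all $0\le\delta\le\Delta$.

- *$\Delta^{9/10}\le\delta\le\Delta/225$.* Proposition 6 gives the bound, since $\log_2(\Delta/\delta)\ge\ln(\Delta/\delta)$, and $1+\ln(\Delta/\delta)\le2\ln(\Delta/\delta)$ because $\ln225>1$.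
- *$\delta>\Delta/225$.* By monotonicity and (a) with $c=1$, $f_{CN}(\delta)\ge f_{CN}(\Delta)=\Omega(\ln\Delta)$. Here $1+\ln(\Delta/\delta)\le1+\ln225$ is bounded.
- *$\delta<\Delta^{9/10}$.* Let $\delta_1=\lceil\Delta^{9/10}\rceil$. For large $\Delta$ it satisfies $\delta_1\le\Delta/225$ and $\Delta/\delta_1\ge\Delta^{1/10}/2$. Since $\delta\le\delta_1$, monotonicity and Proposition 6 give
$$f_{CN}(\delta)\ge f_{CN}(\delta_1)\ge\tfrac1{192}\ln\Delta\,\log_2(\Delta^{1/10}/2)=\Omega(\ln^2\Delta),$$
while $1+\ln(\Delta/\delta^+)\le1+\ln\Delta\le2\ln\Delta$.

Together with the upper bound proved earlier, this is the two-sided estimate of Theorem 5.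

The "in particular" statements are read off from it. For $\delta=\lfloor c\Delta/\ln^\epsilon\Delta\rfloor$ with fixed $c,\epsilon>0$ we have $\ln(\Delta/\delta)=\epsilon\ln\ln\Delta+O(1)$, so $f_{CN}(\delta)=\Theta(\ln\Delta\,\ln\ln\Delta)$. Next, $f_{CN}(\delta)=\Theta(\ln\Delta)$ iff $1+\ln(\Delta/\delta^+)=\Theta(1)$. This quantity is at least $1$, so the condition says that it is bounded above, that is, $\Delta/\delta^+=O(1)$. Finally, $f_{CN}(\delta)=\Theta(\ln^2\Delta)$ iff $1+\ln(\Delta/\delta^+)=\Theta(\ln\Delta)$. The upper bound here always holds. The lower bound says that for some $\kappa>0$ and all large $\Delta$, $1+\ln(\Delta/\delta^+)\ge\kappa\ln\Delta$. This implies $\ln(\Delta/\delta^+)\ge\frac\kappa2\ln\Delta$ for large $\Delta$, that is, $\delta^+\le\Delta^{1-\kappa/2}$. Conversely, $\delta^+\le\Delta^{1-\eta}$ with $\eta>0$ gives $\ln(\Delta/\delta^+)\ge\eta\ln\Delta$. So the condition is $\delta^+\le\Delta^{1-\Omega(1)}$ for large $\Delta$. $\blacksquare$
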